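\title{Minimal exponents of sums of products and log canonical thresholds}

\begin{abstract}
Let $f=\sum_i g_ih_i$ be a nonzero regular function on a smooth complex variety, where all $g_i$ and $h_i$ vanish at a point $P$. We prove that the minimal exponent $\widetilde\alpha_P(f)$ is at most the log canonical threshold at $P$ of the ideal generated by the products $g_ih_i$. In particular $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a)$ whenever $f\in\mathfrak m_P\mathfrak a$ and $\mathfrak a\subseteq\mathfrak m_P$, which answers a question of Musta\c{t}\u{a}. The bound is attained by a general linear combination of the products. The proof compares two estimates for an oscillatory integral: an upper bound that comes from the Bernstein--Sato equation, and a lower bound that becomes available after a deformation of $f$ in which the oscillation can be canceled.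
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a smooth irreducible complex algebraic variety of dimension $n$, let $P\in X$, and let $\mathfrak m_P$ be the ideal of $P$. All statements are local at $P$, so we shrink $X$ freely. We take $X$ affine, with regular functions $x_1,\dots,x_n$ that form \'etale coordinates on $X$ and generate $\mathfrak m_P$. We compare two invariants of singularities at $P$.

\subsection*{The log canonical threshold}
A \emph{divisor over $X$} is a prime divisor $E$ on a smooth variety $X'$ with a proper birational morphism $\sigma\colon X'\to X$. Its \emph{center} is $\sigma(E)$. It defines the order of vanishing $\operatorname{ord}_E$ of functions on $X$, and for an ideal $\mathfrak b$ we let $\operatorname{ord}_E(\mathfrak b)$ be the smallest order of an element of $\mathfrak b$. Its \emph{log discrepancy} is $A_E=1+\operatorname{ord}_E(K_{X'/X})$, where $K_{X'/X}$ is the divisor of the Jacobian determinant of $\sigma$; thus $A_E=1$ if $E$ is not exceptional. For a nonzero ideal $\mathfrak b$ vanishing at $P$,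
\[
\operatorname{lct}_P(\mathfrak b)=\inf_E\frac{A_E}{\operatorname{ord}_E(\mathfrak b)},
\]
where $E$ runs over the divisors over $X$ whose center contains $P$ and with $\operatorname{ord}_E(\mathfrak b)>0$. A \emph{log resolution} of $\mathfrak b$ is a morphism $\sigma$ as above such that $\mathfrak b\mathcal O_{X'}=\mathcal O_{X'}(-G)$ for a divisor $G$, the exceptional locus is a divisor, and its union with the support of $G$ has simple normal crossings. On a log resolution the infimum is attained by a component $E$ of $G$ with $P\in\sigma(E)$. The definition shows that $\operatorname{lct}_P(\mathfrak b)\le\operatorname{lct}_P(\mathfrak b')$ if $\mathfrak b\subseteq\mathfrak b'$. The blow-up of $P$ is a log resolution of $\mathfrak m_P^d$, and its exceptional divisor has log discrepancy $n$, so $\operatorname{lct}_P(\mathfrak m_P^d)=n/d$. Analytically, the ratio $A_E/\operatorname{ord}_E(\mathfrak b)$ measures the volume of the region along $E$ where the generators of $\mathfrak b$ are small; Lemma~\ref{lem:volume} is a statement of this kind.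

\subsection*{The minimal exponent}
Let $F$ be a nonzero regular function near a point $Q$ of a smooth variety $W$, with $F(Q)=0$. The \emph{Bernstein--Sato polynomial} $b_F(s)$ of $F$ at $Q$ is the monic polynomial of least degree for which there is an identity
\begin{equation}\label{eq:BS}
b_F(s)\,F^s=T(s)\,F^{s+1},\qquad T(s)=\sum_jT_js^j,
\end{equation}
where the $T_j$ are differential operators with coefficients regular near $Q$. Here $F^s$ is a symbol that a vector field $\partial$ differentiates by the rule $\partial F^s=s(\partial F)F^{-1}F^s$, so \eqref{eq:BS} becomes an identity of functions when an integer is substituted for $s$. We use that $b_F$ exists and has real roots (Kashiwara). For $s=-1$ we get $b_F(-1)F^{-1}=T(-1)\cdot1$. The right side is regular at $Q$ and $F^{-1}$ is not, so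
\begin{equation}\label{eq:reduced}
b_F(s)=(s+1)\,\tilde b_F(s)\qquad\text{and}\qquad T(-1)\cdot 1=0 .
\end{equation}
The \emph{minimal exponent} $\widetilde\alpha_Q(F)$, in the sense of Saito, is the negative of the largest root of $\tilde b_F$. One has $\tilde b_F=1$ exactly when the hypersurface defined by $F$ is smooth at $Q$, and in that case $\widetilde\alpha_Q(F)=\infty$ by convention.

\subsection*{Comparing the two invariants}
For a nonzero $f\in\mathcal O_X(X)$ with $f(P)=0$ one has
\begin{equation}\label{eq:lct-min}
\operatorname{lct}_P(f)=\min\{\widetilde\alpha_P(f),1\}.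
\end{equation}
So $\widetilde\alpha_P(f)>0$, and the minimal exponent continues to distinguish singularities where the threshold of $f$ has reached its largest value $1$. The threshold of an ideal is not bounded by $1$, and it is natural to ask whether it bounds the minimal exponent of its elements: for $0\ne f\in\mathfrak c\subseteq\mathfrak m_P$, is $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)$? If $\operatorname{lct}_P(\mathfrak c)<1$ the answer is yes, because $\operatorname{lct}_P(f)\le\operatorname{lct}_P(\mathfrak c)<1$ and \eqref{eq:lct-min} gives $\widetilde\alpha_P(f)=\operatorname{lct}_P(f)$. Otherwise the inequality can fail.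

\begin{example}\label{ex:basic}
(a) For $f=x_1$ and $\mathfrak c=\mathfrak m_P$ we have $\widetilde\alpha_P(f)=\infty>n=\operatorname{lct}_P(\mathfrak c)$.

(b) Let $f=x_1^2+\dots+x_n^2$ and let $\partial_1,\dots,\partial_n$ be the vector fields dual to the $x_i$. Summing $\partial_i^2f^{s+1}=2(s+1)f^s+4s(s+1)x_i^2f^{s-1}$ over $i$ gives
\[
\sum_i\partial_i^2f^{s+1}=4(s+1)\Big(s+\frac n2\Big)f^s .
\]
The polynomials $b$ that admit an identity \eqref{eq:BS} form an ideal of $\mathbf C[s]$, so $\tilde b_f$ divides $s+\frac n2$. It is not $1$ because $f$ is singular at $P$. Hence $\widetilde\alpha_P(f)=n/2$. For $n\ge3$ and $\mathfrak c=(f)\subseteq\mathfrak m_P^2$ we get $\widetilde\alpha_P(f)>1=\operatorname{lct}_P(\mathfrak c)$, while for $\mathfrak c=\mathfrak m_P^2$ we get the equality $\widetilde\alpha_P(f)=\operatorname{lct}_P(\mathfrak c)$.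
\end{example}

So $\mathfrak c$ has to lie in $\mathfrak m_P^2$, to exclude smooth elements, and this alone does not suffice. The ideal $\mathfrak m_P^2$, for which the quadric gives an equality, differs from $(f)$ in being a product of two ideals that vanish at $P$. The following question is posed in \cite{Mus}.

\medskip
\noindent\textbf{Question.} \emph{Let $0\ne f\in\mathcal O_X(X)$. If $f\in\mathfrak m_P\mathfrak a$ in a neighborhood of $P$, for some ideal $\mathfrak a\subseteq\mathfrak m_P$, does it follow that $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a)$?}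
\medskip

The answer is yes. We prove a stronger statement, which involves only the products that occur in one expression of $f$.

\begin{theorem}\label{thm:A}
Let $g_1,\dots,g_m,h_1,\dots,h_m\in\mathfrak m_P$, let $f=\sum_ig_ih_i\ne0$, and let $\mathfrak c=(g_1h_1,\dots,g_mh_m)$. Then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)$.
\end{theorem}

\begin{corollary}\label{cor:question}
If $0\ne f\in\mathfrak a\mathfrak b$ with $\mathfrak a,\mathfrak b\subseteq\mathfrak m_P$, then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak a\mathfrak b)$. In particular, if $0\ne f\in\mathfrak m_P\mathfrak a$ with $\mathfrak a\subseteq\mathfrak m_P$, then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a)$.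
\end{corollary}

\begin{proof}
Write $f=\sum_ig_ih_i$ with $g_i\in\mathfrak a$ and $h_i\in\mathfrak b$. Then $\mathfrak c=(g_ih_i)_i\subseteq\mathfrak a\mathfrak b$, so $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)\le\operatorname{lct}_P(\mathfrak a\mathfrak b)$.
\end{proof}

Two special cases show the range of the statement. For $\mathfrak a=\mathfrak m_P^{d-1}$ the corollary says that $\widetilde\alpha_P(f)\le n/d$ if $f$ has multiplicity at least $d\ge2$ at $P$. For $m=1$, Theorem~\ref{thm:A} and \eqref{eq:lct-min} give $\widetilde\alpha_P(gh)=\operatorname{lct}_P(gh)\le1$ for nonzero $g,h\in\mathfrak m_P$. Example~\ref{ex:basic}(a), read with $\mathfrak a=\mathcal O_X$, shows that the condition $\mathfrak a\subseteq\mathfrak m_P$ cannot be dropped, and Example~\ref{ex:basic}(b) shows that the product structure cannot be weakened to $f\in\mathfrak c\subseteq\mathfrak m_P^2$. The bound is always attained.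

\begin{theorem}\label{thm:B}
Let $\mathfrak c=(f_1,\dots,f_m)\ne0$, where each $f_j$ is a product of two elements of $\mathfrak m_P$; for instance $\mathfrak c=\mathfrak m_P\mathfrak a$ or $\mathfrak c=\mathfrak a\mathfrak b$ with $\mathfrak a,\mathfrak b\subseteq\mathfrak m_P$. Then
\[
\operatorname{lct}_P(\mathfrak c)=\max\{\widetilde\alpha_P(f)\ :\ 0\ne f\in\mathfrak c\,\mathcal O_{X,P}\},
\]
and the maximum is attained by a general linear combination $f=\sum_j\lambda_jf_j$ with $\lambda_j\in\mathbf C$.
\end{theorem}

The proof of Theorem~\ref{thm:A} is analytic. Section~\ref{sec:osc} shows that a large minimal exponent forces oscillatory integrals to decay fast, so that one slowly decaying integral bounds the minimal exponent from above. Section~\ref{sec:quadric} produces such an integral for the quadric, and Sections~\ref{sec:weights}--\ref{sec:compact} do so in general. Section~\ref{sec:sharp} proves Theorem~\ref{thm:B}. Besides the facts recalled above we use two results from \cite{MP}, stated as Theorems~\ref{thm:restriction} and~\ref{thm:resolution}; the second is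 needed only for Theorem~\ref{thm:B}.

\section{Decay of oscillatory integrals}\label{sec:osc}

For $u\in\mathbf C$ put $\mathbf e(u)=e^{2i\operatorname{Re}u}=e^{iu}e^{i\bar u}$. Let $F$ be a nonzero regular function on a smooth variety $W$, and let $W^\circ\subseteq W$ be an open set in the classical topology with holomorphic coordinates. Integrals over $W^\circ$, and over $\mathbf C^N$, are taken with respect to Lebesgue measure. For $\Phi\in C_c^\infty(W^\circ)$, $\mu\in\mathbf C^*$ and $r>0$ put
\[
I_\Phi(\mu)=\int\mathbf e(\mu F)\,\Phi,\qquad \bar I_\Phi(r)=\frac1{2\pi}\int_0^{2\pi}I_\Phi(re^{i\gamma})\,d\gamma .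
\]
If $F$ is a coordinate on the support of $\Phi$, then $I_\Phi$ is a Fourier transform and decays faster than any power of $|\mu|$. This matches $\widetilde\alpha=\infty$ and not $\operatorname{lct}=1$. In general the decay, averaged over annuli, is governed by the minimal exponent.

\begin{proposition}\label{prop:decay}
Let $Q\in W^\circ$ with $F(Q)=0$, and let $\alpha=\widetilde\alpha_Q(F)\in(0,\infty]$. There is an open neighborhood $U\subseteq W^\circ$ of $Q$ such that for all $\Phi\in C_c^\infty(U)$, all $\kappa\in C_c^\infty((0,\infty))$ and all $\beta<\alpha$,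
\[
\int_0^\infty\bar I_\Phi(r)\,\kappa(r/R)\,\frac{dr}r=O(R^{-2\beta})\qquad(R\to\infty).
\]
\end{proposition}

\begin{proof}
Let $U$ be a neighborhood of $Q$ on which the $T_j$ in \eqref{eq:BS} are holomorphic differential operators, and write $\tilde b=\tilde b_F$. Its roots are real and at most $-\alpha$. We turn \eqref{eq:BS} into a differential equation in $r$, and then, by a Mellin transform, into a recursion that gains $r^{-2}$ at each step until it meets a root of $\tilde b$.

\emph{Step 1: an equation for the exponential.} For an integer $\nu\ge0$, \eqref{eq:BS} at $s=\nu$ reads $\tilde b(\nu)F^\nu=\frac1{\nu+1}T(\nu)F^{\nu+1}$. Let $\theta=\mu\partial_\mu$, so that $\theta\mu^\nu=\nu\mu^\nu$. The exponential series converges locally uniformly in all variables and may be differentiated term by term: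
\[
\tilde b(\theta)e^{i\mu F}=\sum_{\nu\ge0}\frac{(i\mu)^\nu}{\nu!}\tilde b(\nu)F^\nu=\sum_{\nu\ge0}\frac{(i\mu)^\nu}{(\nu+1)!}T(\nu)F^{\nu+1}=\frac1{i\mu}\sum_{\nu\ge1}\frac{(i\mu)^\nu}{\nu!}T(\nu-1)F^\nu .
\]
The factor $s+1$ of $b_F$ has been absorbed into the factorial; this is why $\tilde b$, and not $b_F$, controls the decay. The missing term $\nu=0$ is $T(-1)\cdot1=0$ by \eqref{eq:reduced}, so
\[
\tilde b(\theta)e^{i\mu F}=\frac1{i\mu}\,T(\theta-1)e^{i\mu F}.
\]
Replace $\mu$ by $-\mu$, which leaves $\theta$ unchanged, and take complex conjugates. Since $\tilde b$ has real coefficients, this gives $\tilde b(\bar\theta)e^{i\bar\mu\bar F}=\frac1{i\bar\mu}\bar T(\bar\theta-1)e^{i\bar\mu\bar F}$, with $\bar\theta=\bar\mu\partial_{\bar\mu}$ and $\bar T(s)=\sum_l\bar T_ls^l$. The operators $\theta$ and $T_j$ commute with multiplication by antiholomorphic functions, and $\bar\theta$ and $\bar T_l$ with multiplication by holomorphic functions. Multiplying the two equations therefore gives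
\[
\tilde b(\theta)\tilde b(\bar\theta)\,\mathbf e(\mu F)=-|\mu|^{-2}\sum_{j,l}(\theta-1)^j(\bar\theta-1)^l\,T_j\bar T_l\,\mathbf e(\mu F).
\]
Integrate against $\Phi$ and move $T_j\bar T_l$ to the other side by integration by parts. With $\Phi_{jl}=T_j^{t}\bar T_l^{t}\Phi\in C_c^\infty(U)$, where $t$ denotes the formal transpose,
\[
\tilde b(\theta)\tilde b(\bar\theta)I_\Phi=-|\mu|^{-2}\sum_{j,l}(\theta-1)^j(\bar\theta-1)^lI_{\Phi_{jl}} .
\]
For $\mu=re^{i\gamma}$ we have $\theta=\vartheta-\frac i2\partial_\gamma$ and $\bar\theta=\vartheta+\frac i2\partial_\gamma$ with $\vartheta=\frac12r\partial_r$. The operators $\vartheta$ and $\partial_\gamma$ commute, and the average over $\gamma$ of a $\gamma$-derivative is zero. Averaging gives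
\begin{equation}\label{eq:radial}
\tilde b(\vartheta)^2\,\bar I_\Phi=-r^{-2}\sum_{j,l}(\vartheta-1)^{j+l}\,\bar I_{\Phi_{jl}} .
\end{equation}

\emph{Step 2: the Mellin transform.} Let $\mathcal M_\Phi(z)=\int_1^\infty\bar I_\Phi(r)r^{2z-1}\,dr$. Since $|\bar I_\Phi|\le\|\Phi\|_{L^1}$, this function is holomorphic for $\operatorname{Re}z<0$ and bounded on $\operatorname{Re}z\le-\delta$ for each $\delta>0$. Each application of $\vartheta$ under the integral sign raises the degree in $\operatorname{Re}(\mu F)$ of the factor in front of $\mathbf e(\mu F)$ by at most one, so $\vartheta^j\bar I_\Phi=O(r^j)$ for $r\ge1$. For a function $G$ of polynomial growth with $\vartheta G$ of polynomial growth and for $\operatorname{Re}z\ll0$,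
\[
\int_1^\infty(\vartheta G)\,r^{2z-1}\,dr=-z\int_1^\infty G\,r^{2z-1}\,dr-\tfrac12G(1).
\]
Multiply \eqref{eq:radial} by $r^{2z-1}$ and integrate over $[1,\infty)$. On the left $\vartheta$ becomes $-z$. On the right the factor $r^{-2}$ replaces $z$ by $z-1$, so $\vartheta-1$ becomes $-(z-1)-1=-z$. The boundary terms are polynomials in $z$. Hence for $\operatorname{Re}z\ll0$
\begin{equation}\label{eq:recursion}
\tilde b(-z)^2\mathcal M_\Phi(z)=-\sum_{j,l}(-z)^{j+l}\mathcal M_{\Phi_{jl}}(z-1)+(\text{a polynomial in }z).
\end{equation}
We claim that for every integer $\nu\ge0$ and every $\Phi\in C_c^\infty(U)$, the function $\mathcal M_\Phi$ extends holomorphically to $\operatorname{Re}z<\min(\nu,\alpha)$ and grows at most polynomially on each closed vertical strip contained in this half-plane. The case $\nu=0$ was noted above. If the claim holds for $\nu$, the right side of \eqref{eq:recursion} has these properties on $\operatorname{Re}z<\min(\nu,\alpha)+1$, because $\Phi_{jl}\in C_c^\infty(U)$. Moreover $\tilde b(-z)=\prod_i(\alpha_i-z)$ with real $\alpha_i\ge\alpha$, so $|\tilde b(-z)|$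 is bounded below by a positive constant on $\operatorname{Re}z\le c$ for each $c<\alpha$. Dividing by $\tilde b(-z)^2$ proves the claim for $\nu+1$. Thus $\mathcal M_\Phi$ is holomorphic on $\operatorname{Re}z<\alpha$, with polynomial growth on closed vertical strips.

\emph{Step 3: shifting the contour.} Let $\tilde\kappa(z)=\int_0^\infty\kappa(\rho)\rho^{-2z}\frac{d\rho}\rho$. With $\rho=e^u$ and $z=c+iy$ this is the Fourier transform of the smooth compactly supported function $\kappa(e^u)e^{-2cu}$ at frequency $2y$. So $\tilde\kappa$ is entire and rapidly decreasing on vertical strips, and Fourier inversion gives $\kappa(\rho)=\frac1{\pi i}\int_{\operatorname{Re}z=c}\tilde\kappa(z)\rho^{2z}\,dz$ for every real $c$. For $R$ large, $\kappa(r/R)$ vanishes for $r\le1$, and Fubini's theorem gives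
\[
\int_0^\infty\bar I_\Phi(r)\,\kappa(r/R)\,\frac{dr}r=\frac1{\pi i}\int_{\operatorname{Re}z=-1}\tilde\kappa(z)\,R^{-2z}\,\mathcal M_\Phi(z)\,dz .
\]
By Step 2 and the decay of $\tilde\kappa$, the contour can be moved to $\operatorname{Re}z=\beta$, where $|R^{-2z}|=R^{-2\beta}$ and $\tilde\kappa\mathcal M_\Phi$ is integrable.
\end{proof}

We use the proposition in the following form. The averaging costs nothing, because our lower bounds hold on whole annuli.

\begin{corollary}\label{cor:criterion}
Let $K\subseteq W^\circ$ be a set of zeros of $F$, and let $\alpha\in(0,\infty]$ satisfy $\widetilde\alpha_Q(F)\ge\alpha$ for all $Q\in K$. There is an open set $U$ with $K\subseteq U\subseteq W^\circ$ and the following property. If $\Phi\in C_c^\infty(U)$, $c>0$, $\lambda\in\mathbf R$ and $R_\nu\to\infty$ are such that $\operatorname{Re}I_\Phi(\mu)\ge cR_\nu^{-2\lambda}$ whenever $R_\nu/2\le|\mu|\le R_\nu$, then $\alpha\le\lambda$.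
\end{corollary}

\begin{proof}
Let $U$ be the union of the neighborhoods $U_Q$, $Q\in K$, given by Proposition~\ref{prop:decay}. By a partition of unity, $\Phi$ is a finite sum of functions in the spaces $C_c^\infty(U_Q)$, so the estimate of the proposition holds for $\Phi$ and every $\beta<\alpha$. Take $0\le\kappa\in C_c^\infty((\frac12,1))$ with $\kappa\not\equiv0$. For $R=R_\nu$ the real part of the integral in the proposition is at least $cR_\nu^{-2\lambda}\int\kappa(\rho)\frac{d\rho}\rho$. Hence $R_\nu^{-2\lambda}=O(R_\nu^{-2\beta})$, that is, $\beta\le\lambda$, for every $\beta<\alpha$.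
\end{proof}

\section{The method on a quadric}\label{sec:quadric}

Let $X=\mathbf C^n$ with $n\ge3$, $P=0$ and $f=x_1^2+\dots+x_n^2$. We show how Corollary~\ref{cor:criterion} leads to the bound $\widetilde\alpha_P(f)\le n/2=\operatorname{lct}_P(\mathfrak m_P^2)$ without knowledge of $b_f$. Put $r=|\mu|$.

The phase $\mu f$ is bounded on the polydisc $|x_i|\le r^{-1/2}$, of volume $\pi^nr^{-n}$, and one hopes that $\int\mathbf e(\mu f)\varphi$ is about as large as this volume. But the volume of a set where the phase is bounded is not, in general, a lower bound for the integral. The phase is also bounded on $\{|f|\le1/r\}$, which has volume at least $cr^{-2}$ near any smooth point of the quadric, and a lower bound $cr^{-2}$ would give $\widetilde\alpha_P(f)\le1$, contradicting Example~\ref{ex:basic}(b). The contributions of different regions cancel. We therefore want to cut the integrand off outside the polydisc. The polydisc depends on $\mu$, and the test function in Corollary~\ref{cor:criterion} must not.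

The way out is to add variables on which the phase depends linearly. Integrating them out multiplies the integrand by a Fourier transform, evaluated at a point that depends on $\mu$ and $x$. The new function must have a minimal exponent at least that of $f$, and this is what the following theorem provides.

\begin{theorem}[{\cite[Theorem~E(1)]{MP}}]\label{thm:restriction}
Let $H\subset W$ be a smooth hypersurface in a smooth variety, let $Q\in H$, and let $F$ be a regular function with $F(Q)=0$ and $F|_H\not\equiv0$. Then $\widetilde\alpha_Q(F|_H)\le\widetilde\alpha_Q(F)$.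
\end{theorem}

The Fourier transform of $\Psi$ in the Schwartz space $\mathcal S(\mathbf C^{M+1})$, with coordinates $(y,w)\in\mathbf C^M\times\mathbf C$, is
\[
\widehat\Psi(\xi,\omega)=\int\Psi(y,w)\,\mathbf e\Big(\sum_ly_l\xi_l+w\omega\Big)\,dy\,dw .
\]
The pairing $2\operatorname{Re}(\sum_ly_l\xi_l+w\omega)$ is a nondegenerate real bilinear form, so this is the usual Fourier transform on $\mathbf R^{2M+2}$ up to a linear change of variables. It is a linear homeomorphism of $\mathcal S(\mathbf C^{M+1})$.

Adding $\sum_iy_ix_i$ to $f$ would produce the factor $\widehat\Psi(\mu x)$, which localizes $x$ at the scale $r^{-1}$ and not $r^{-1/2}$. Moreover $f+\sum_iy_ix_i$ restricts to $f$ only at $y=0$. Both defects are repaired by one more variable $\tau$. Fix $k\ge1$ and let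
\[
F=f+\tau^k\sum_{i=1}^ny_ix_i+w\tau^{2k}.
\]
For every $(y^0,w^0)$ the restriction of $F$ to $\{\tau=0,\,y=y^0,\,w=w^0\}$ is $f$, so $\widetilde\alpha(F)\ge\widetilde\alpha_P(f)$ at every point $(P,0,y^0,w^0)$. For cutoff functions $\varphi(x)$ and $\chi(\tau)$ with values in $[0,1]$, equal to $1$ near the origin,
\[
\int\mathbf e(\mu F)\,\varphi\chi\Psi=\int\varphi(x)\chi(\tau)\,\mathbf e(\mu f)\,\widehat\Psi(\xi,\omega)\,dx\,d\tau,\qquad\xi=\mu\tau^kx,\quad\omega=\mu\tau^{2k}.
\]
If $\widehat\Psi$ is supported where $|\omega|$ is comparable to $1$ and $\xi$ is bounded, then $|\tau|^k$ is comparable to $r^{-1/2}$ and $x$ is localized at the scale $r^{-1/2}$, as desired. Moreover the phase is a fixed function of the arguments of $\widehat\Psi$: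
\[
\frac{\xi_1^2+\dots+\xi_n^2}{\omega}=\frac{\mu^2\tau^{2k}f}{\mu\tau^{2k}}=\mu f .
\]
So the phase can be canceled. Let $0\le\Theta\in C_c^\infty(\mathbf C^n\times\mathbf C^*)$ be at least $1$ where all $|\xi_i|\le2$ and $1\le|\omega|\le2$, and define $\Psi_0$ by $\widehat\Psi_0=\Theta\,\mathbf e(-\sum_i\xi_i^2/\omega)$. The integrand becomes $\varphi\chi\Theta\ge0$, and now we may discard any part of the domain. On the set where $1\le r|\tau|^{2k}\le2$ and all $|x_i|\le r^{-1/2}$ we have $|\xi_i|\le\sqrt2$. The annulus in $\tau$ has area $\pi(2^{1/k}-1)r^{-1/k}$. For large $r$ this gives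
\[
\int\mathbf e(\mu F)\,\varphi\chi\Psi_0\ \ge\ \pi^{n+1}(2^{1/k}-1)\,r^{-n-1/k}.
\]
If Corollary~\ref{cor:criterion} applied to $\varphi\chi\Psi_0$, it would give $\widetilde\alpha_P(f)\le\frac n2+\frac1{2k}$. The loss $\frac1{2k}$ is the price of the thin annulus in $\tau$, and it disappears as $k\to\infty$.

One point is missing: $\widehat\Psi_0$ has compact support, so $\Psi_0$ does not. Section~\ref{sec:compact} replaces $\Psi_0$ by a compactly supported function. Before that we find, for general $f$, the substitute for the polydisc (Section~\ref{sec:weights}) and the deformation adapted to it (Section~\ref{sec:deformation}).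

\section{Divisors with center $P$ and weights}\label{sec:weights}

We keep the notation of Theorem~\ref{thm:A} and discard the indices with $g_ih_i=0$, so that all $g_i$ and $h_i$ are nonzero. Put $\alpha=\widetilde\alpha_P(f)$. We must show $\alpha\le A_E/\operatorname{ord}_E(\mathfrak c)$ for the divisors $E$ whose center contains $P$. The hypothesis $g_i,h_i\in\mathfrak m_P$ gives $\operatorname{ord}_E(g_i),\operatorname{ord}_E(h_i)\ge1$ only when the center equals $P$, so we first reduce to that case.

\begin{lemma}\label{lem:center}
$\operatorname{lct}_P(\mathfrak c)=\inf_EA_E/\operatorname{ord}_E(\mathfrak c)$, where $E$ runs over the divisors over $X$ with center $\{P\}$.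
\end{lemma}

\begin{proof}
The inequality $\le$ holds by definition. Let $\sigma\colon X'\to X$ be a log resolution of $\mathfrak m_P\mathfrak c$. A factor of an invertible ideal is invertible, so $\mathfrak m_P\mathcal O_{X'}$ and $\mathfrak c\mathcal O_{X'}$ define divisors. These divisors and $K_{X'/X}$ are supported on one simple normal crossings divisor $\Sigma$, and $\sigma$ is also a log resolution of $\mathfrak c$. Let $E_1\subseteq\Sigma$ be a component with $P\in\sigma(E_1)$ and $\operatorname{lct}_P(\mathfrak c)=A_1/a_1$, where $A_1=A_{E_1}$ and $a_1=\operatorname{ord}_{E_1}(\mathfrak c)>0$. A divisor over $X$ has center $\{P\}$ exactly when it has positive order on $\mathfrak m_P$. If $E_1$ does, we are done.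

Otherwise pick a point of $E_1\cap\sigma^{-1}(P)$. Since $\sigma^{-1}(P)$ is the support of the divisor of $\mathfrak m_P\mathcal O_{X'}$, a component $E_2\ne E_1$ of $\Sigma$ with $\operatorname{ord}_{E_2}(\mathfrak m_P)>0$ passes through this point. Let $A_2=A_{E_2}$ and $a_2=\operatorname{ord}_{E_2}(\mathfrak c)$. Blow up a connected component $\Gamma$ of $E_1\cap E_2$, which is smooth of codimension $2$ and lies on no other component of $\Sigma$. The exceptional divisor $F_1$ satisfies $\operatorname{ord}_{F_1}=\operatorname{ord}_{E_1}+\operatorname{ord}_{E_2}$ on $\mathfrak m_P$ and on $\mathfrak c$. Its coefficient in the relative canonical divisor over $X$ is $(A_1-1)+(A_2-1)+1$, so $A_{F_1}=A_1+A_2$. The preimage of $\Sigma$ again has simple normal crossings, and the strict transform of $E_1$ meets $F_1$ in a copy of $\Gamma$. So we can repeat the construction with $F_1$ in place of $E_2$. After $j$ steps we obtain $F_j$ with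
\[
A_{F_j}=jA_1+A_2,\qquad\operatorname{ord}_{F_j}(\mathfrak c)=ja_1+a_2,\qquad\operatorname{ord}_{F_j}(\mathfrak m_P)=\operatorname{ord}_{E_2}(\mathfrak m_P)>0 .
\]
Thus $F_j$ has center $\{P\}$, and its ratio tends to $A_1/a_1$ as $j\to\infty$.
\end{proof}

Fix a divisor $E$ over $X$ with center $\{P\}$, and put $A=A_E$ and $N=\operatorname{ord}_E(\mathfrak c)$. By Lemma~\ref{lem:center}, Theorem~\ref{thm:A} follows once we prove
\begin{equation}\label{eq:goal}
\alpha\le A/N .
\end{equation}

For the quadric, $E$ is the exceptional divisor of the blow-up of $P$, with $A=n$ and $N=2$, and each $x_i$ carries half of the order $N$. In general we distribute $N$ between the two factors of each product. Let $M=2m+n$ and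
\[
(\ell_1,\dots,\ell_M)=(g_1,\dots,g_m,h_1,\dots,h_m,x_1,\dots,x_n),\qquad q(\xi)=\sum_{i=1}^m\xi_i\xi_{m+i},
\]
so that $f=q(\ell_1,\dots,\ell_M)$. All $\ell_l$ have order at least $1$ along $E$, and $N=\min_i(\operatorname{ord}_E(g_i)+\operatorname{ord}_E(h_i))\ge2$. Define weights by
\[
d_i=\min\{\operatorname{ord}_E(g_i),N-1\},\qquad d_{m+i}=N-d_i\quad(1\le i\le m),\qquad d_{2m+j}=1\quad(1\le j\le n).
\]
Then
\begin{equation}\label{eq:weights}
1\le d_l\le N-1,\qquad\operatorname{ord}_E(\ell_l)\ge d_l\quad(1\le l\le M),\qquad d_i+d_{m+i}=N\quad(1\le i\le m).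
\end{equation}
Only the inequality $\operatorname{ord}_E(h_i)\ge d_{m+i}$ needs an argument. If $d_i=\operatorname{ord}_E(g_i)$, then $d_{m+i}=N-\operatorname{ord}_E(g_i)\le\operatorname{ord}_E(h_i)$. If $d_i=N-1$, then $d_{m+i}=1\le\operatorname{ord}_E(h_i)$.

Fix a relatively compact open neighborhood $B$ of $P$, in the classical topology, on which $x_1,\dots,x_n$ are holomorphic coordinates with bounded image. The polydisc of Section~\ref{sec:quadric} is replaced by
\[
B(R)=\{x\in B:\ |\ell_l(x)|\le R^{-d_l/N}\text{ for all }l\},\qquad V(R)=\operatorname{vol}B(R)\qquad(R>0).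
\]
On $B(R)$ every product satisfies $|g_ih_i|\le R^{-1}$. The function $V$ is nonincreasing and bounded. The coordinates $x_j$ do not occur in $q$; they are included among the $\ell_l$ so that $B(R)$ lies in the polydisc $|x_j|\le R^{-1/N}$ and shrinks to $P$. The divisor $E$ enters the rest of the proof only through \eqref{eq:weights} and the next lemma.

\begin{lemma}\label{lem:volume}
There are $c_1,R_0>0$ with $V(R)\ge c_1R^{-2A/N}$ for $R\ge R_0$.
\end{lemma}

\begin{proof}
Let $E$ lie on $\sigma\colon X'\to X$. Choose a point of $E$ at which $E$ is smooth and which lies on no other component of $K_{X'/X}$. It maps to $P$. Take holomorphic coordinates $(t,v)$ on a small polydisc $\Delta$ around it, relatively compact in a chart, with $E\cap\Delta=\{t=0\}$ and $\sigma(\Delta)\subseteq B$. By \eqref{eq:weights} there is $C\ge1$ with $|\sigma^*\ell_l|\le C|t|^{d_l}$ on $\Delta$ for all $l$, and the complex Jacobian determinant of $\sigma$ has absolute value at least $C^{-1}|t|^{A-1}$. If $|t|\le\delta:=C^{-1}R^{-1/N}$, then $|\sigma^*\ell_l|\le C^{1-d_l}R^{-d_l/N}\le R^{-d_l/N}$,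 so $\sigma$ maps $\Delta\cap\{|t|\le\delta\}$ into $B(R)$. The map $\sigma$ is injective off a null set, and its real Jacobian is the squared modulus of the complex one. For $R$ large, $V(R)$ is therefore at least a positive constant times $\int_{|t|\le\delta}|t|^{2A-2}\,dt=\pi\delta^{2A}/A$.
\end{proof}

\section{The deformation and a positive integral}\label{sec:deformation}

Fix an integer $k\ge1$. We want $\ell_l$ localized at the scale $r^{-d_l/N}$. If $r|\tau|^{kN}$ is comparable to $1$, then $r|\tau|^{k(N-d_l)}$ is comparable to $r^{d_l/N}$. This dictates the exponents in the following function on $W=X\times\mathbf A^1_\tau\times\mathbf A^M_y\times\mathbf A^1_w$: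
\[
F=f+\sum_{l=1}^My_l\,\tau^{k(N-d_l)}\ell_l+w\,\tau^{kN}.
\]
By \eqref{eq:weights} all exponents of $\tau$ are positive, so for every $(y^0,w^0)\in\mathbf C^{M+1}$ the restriction of $F$ to $\{\tau=0,\,y=y^0,\,w=w^0\}\cong X$ is $f\ne0$. We reach this subvariety from $W$ by cutting with $M+2$ smooth hypersurfaces in turn, and $F$ stays nonzero at each step. Theorem~\ref{thm:restriction}, applied $M+2$ times, gives
\begin{equation}\label{eq:alphaF}
\widetilde\alpha_{(P,0,y^0,w^0)}(F)\ge\alpha\qquad\text{for all }(y^0,w^0)\in\mathbf C^{M+1}.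
\end{equation}

We work on $W^\circ=B\times\mathbf C\times\mathbf C^{M+1}$. Let $\varphi\in C_c^\infty(B)$ and $\chi\in C_c^\infty(\mathbf C)$ take values in $[0,1]$. For $\Psi\in\mathcal S(\mathbf C^{M+1})$ put $J_\Psi(\mu)=\int\mathbf e(\mu F)\,\varphi(x)\chi(\tau)\Psi(y,w)$; the dependence on $\varphi$ and $\chi$ is left out of the notation. Integrating first in $(y,w)$ gives
\begin{equation}\label{eq:J}
J_\Psi(\mu)=\int\varphi(x)\chi(\tau)\,\mathbf e(\mu f(x))\,\widehat\Psi(\xi,\omega)\,dx\,d\tau,\qquad\xi_l=\mu\tau^{k(N-d_l)}\ell_l(x),\quad\omega=\mu\tau^{kN}.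
\end{equation}
Since $(N-d_i)+(N-d_{m+i})=N$, we have $\xi_i\xi_{m+i}=\mu^2\tau^{kN}g_ih_i$, and for $\tau\ne0$
\begin{equation}\label{eq:phase}
q(\xi)/\omega=\mu f .
\end{equation}
Choose $0\le\Theta\in C_c^\infty(\mathbf C^M\times\mathbf C^*)$ with $\Theta\ge1$ on the set where all $|\xi_l|\le2$ and $1\le|\omega|\le2$, and define $\Psi_0\in\mathcal S(\mathbf C^{M+1})$ by
\[
\widehat\Psi_0=\Theta\cdot\mathbf e\big(-q(\xi)/\omega\big)\in C_c^\infty(\mathbf C^M\times\mathbf C^*).
\]
By \eqref{eq:J} and \eqref{eq:phase}, $J_{\Psi_0}(\mu)=\int\varphi\chi\,\Theta(\xi,\omega)\,dx\,d\tau$, with a nonnegative integrand. With $r=|\mu|$, the substitution $\tau=r^{-1/(kN)}\eta$ gives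
\begin{equation}\label{eq:scaling}
|\omega|=|\eta|^{kN},\qquad|\xi_l|=|\eta|^{k(N-d_l)}\,r^{d_l/N}|\ell_l(x)|,\qquad d\tau=r^{-2/(kN)}\,d\eta .
\end{equation}

\begin{lemma}\label{lem:lower}
Let $c_0$ be the area of the annulus $1\le|\eta|\le2^{1/(kN)}$. If $\varphi=1$ near $P$ and $\chi=1$ near $0$, there is $r_0$, depending on $\varphi$ and $\chi$, such that $J_{\Psi_0}(\mu)\ge c_0\,r^{-2/(kN)}V(r)$ for $r=|\mu|\ge r_0$.
\end{lemma}

\begin{proof}
For $x\in B(r)$ and $\eta$ in the annulus, \eqref{eq:scaling} gives $1\le|\omega|\le2$ and $|\xi_l|\le2^{(N-d_l)/N}\le2$, so $\Theta\ge1$. For $r$ large, $\varphi=1$ on $B(r)$ and $\chi(r^{-1/(kN)}\eta)=1$ on the annulus.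
\end{proof}

\begin{remark}\label{rem:hypothesis}
The hypothesis $g_i,h_i\in\mathfrak m_P$ is used exactly to obtain $1\le d_l\le N-1$. To see what fails without it, try to localize directly to the set where the generators $g_ih_i$ of $\mathfrak c$ are of size $r^{-1}$, that is, give them weight $N$. The terms added to $f$ are then $y_ig_ih_i$, with no power of $\tau$. The restriction to $y=y^0$ is $\sum_i(1+y_i^0)g_ih_i$, which vanishes identically at $y^0=-\mathbf 1=(-1,\dots,-1)$, and the proof of \eqref{eq:alphaF} breaks down there. This point cannot be avoided: the integrand $\mathbf e(\sum_iu_i)\widehat\Psi(u)$, with $u_i=\mu g_ih_i$, is the Fourier transform of $y\mapsto\Psi(y-\mathbf 1)$, and if it is nonnegative and nonzero, then $\Psi(-\mathbf 1)>0$ by Fourier inversion.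
\end{remark}

\section{Compact support and the end of the proof}\label{sec:compact}

Corollary~\ref{cor:criterion} requires a compactly supported test function, and the neighborhoods it provides may shrink in the directions $x$ and $\tau$ as $(y^0,w^0)\to\infty$. We therefore approximate $\Psi_0$ by $\Psi_j\in C_c^\infty(\mathbf C^{M+1})$, fix $j$, and only then choose the supports of $\varphi$ and $\chi$. For this order of choices the error must be bounded independently of $\varphi$ and $\chi$, and it must be small compared with the main term $r^{-2/(kN)}V(r)$, which itself tends to zero. Two difficulties arise.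

First, a plain truncation of $\Psi_0$ is not good enough. For $|\tau|\le r^{-1/k}$ and $r\ge1$ we have $|\xi_l|\le|\ell_l(x)|$ and $|\omega|\le1$, so no decay of the error $\widehat\Psi_0-\widehat\Psi_j$ at infinity helps in this region. Its volume is of order $r^{-2/k}$, while the main term is at most $\pi^nr^{-2/(kN)-2n/N}$, which is much smaller for large $k$. In this region $\omega$ is small, so the remedy is to make the error vanish to high order along $\omega=0$, as $\widehat\Psi_0$ does.

Second, the error is not supported over $B(r)$. It has tails over the larger sets $B(rt^{-N})$, $t\ge1$, damped by a power of $t$. Fix an integer $L>2A$ and put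
\begin{equation}\label{eq:Vstar}
V^*(r)=\sup_{t\ge1}t^{-L}V(rt^{-N})=r^{-L/N}\sup_{0<R\le r}\psi(R),\qquad\psi(R)=R^{L/N}V(R);
\end{equation}
the second expression comes from the substitution $R=rt^{-N}$.

\begin{lemma}\label{lem:approx}
There are $\Psi_j\in C_c^\infty(\mathbf C^{M+1})$ and numbers $\varepsilon_j\to0$ such that
\[
|J_{\Psi_0}(\mu)-J_{\Psi_j}(\mu)|\le\varepsilon_j\,r^{-2/(kN)}V^*(r)\qquad(r=|\mu|)
\]
for all $j\ge1$, all $\mu\in\mathbf C^*$, and all $\varphi\in C_c^\infty(B)$, $\chi\in C_c^\infty(\mathbf C)$ with values in $[0,1]$.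
\end{lemma}

\begin{proof}
Put $a=L+1$. Since $\partial_w\mathbf e(w\omega)=i\omega\,\mathbf e(w\omega)$, integration by parts gives $\widehat{\partial_w\Psi}=-i\omega\widehat\Psi$. As $\widehat\Psi_0$ vanishes near $\omega=0$, the function $(-i\omega)^{-a}\widehat\Psi_0$ is smooth with compact support. It is the Fourier transform of some $\Psi_0'\in\mathcal S(\mathbf C^{M+1})$, and $\Psi_0=\partial_w^a\Psi_0'$. We truncate $\Psi_0'$ and then differentiate. Let $\zeta\in C_c^\infty(\mathbf C^{M+1})$ equal $1$ near the origin and put $\Psi_j=\partial_w^a\big(\zeta(\cdot/j)\Psi_0'\big)$. Then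
\[
\widehat\Psi_0-\widehat\Psi_j=(-i\omega)^a\widehat{\Delta_j},\qquad\Delta_j=\big(1-\zeta(\cdot/j)\big)\Psi_0'.
\]
We have $\Delta_j\to0$ in $\mathcal S$, since each derivative of $\Delta_j$ is supported where $|(y,w)|\ge cj$ and is bounded there, uniformly in $j$, by derivatives of $\Psi_0'$. Hence $\widehat{\Delta_j}\to0$ in $\mathcal S$, and there are $\varepsilon_j'\to0$ with
\begin{equation}\label{eq:error}
|\widehat\Psi_0-\widehat\Psi_j|(\xi,\omega)\le\varepsilon_j'\,|\omega|^a(1+|\omega|)^{-a-2}\big(1+\max_l|\xi_l|\big)^{-a}.
\end{equation}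

We separate the variables $x$ and $\eta$ in the last factor. Let $\rho(x)=\max_l\big(r^{d_l/N}|\ell_l(x)|\big)^{1/d_l}$. The condition $\rho(x)\le t$ means $|\ell_l(x)|\le(rt^{-N})^{-d_l/N}$ for all $l$, so $\{x\in B:\rho(x)\le t\}=B(rt^{-N})$. Put $\epsilon=\min(1,|\eta|)^{kN}\le1$. We claim that
\begin{equation}\label{eq:separate}
\big(1+\max_l|\xi_l|\big)^{-a}\le2^a\epsilon^{-a}(1+\rho)^{-a}.
\end{equation}
If $\rho<1$, the left side is at most $1$ and the right side at least $1$. If $\rho\ge1$, take $l$ attaining the maximum that defines $\rho$. By \eqref{eq:scaling}, $|\xi_l|=|\eta|^{k(N-d_l)}\rho^{d_l}\ge\epsilon\rho$, so $1+|\xi_l|\ge\epsilon(1+\rho)$, and \eqref{eq:separate} follows.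

By \eqref{eq:J}, \eqref{eq:scaling}, \eqref{eq:error}, \eqref{eq:separate} and $0\le\varphi\chi\le1$,
\[
|J_{\Psi_0}(\mu)-J_{\Psi_j}(\mu)|\le2^a\varepsilon_j'\,r^{-2/(kN)}\int_{\mathbf C}\frac{|\eta|^{kNa}\min(1,|\eta|)^{-kNa}}{(1+|\eta|^{kN})^{a+2}}\,d\eta\ \int_B(1+\rho)^{-a}\,dx .
\]
In the $\eta$-integral the factor $|\omega|^a=|\eta|^{kNa}$ cancels the loss $\epsilon^{-a}$ for $|\eta|\le1$, where the integrand is at most $1$. For $|\eta|\ge1$ the integrand is at most $|\eta|^{-2kN}$, and $2kN\ge4>2$. So this integral is a finite constant $C_0$. For the $x$-integral, split $B$ into $\{\rho\le1\}$ and the shells $\{2^i<\rho\le2^{i+1}\}$, $i\ge0$. By \eqref{eq:Vstar} the shell has volume at most $V(r2^{-(i+1)N})\le2^{(i+1)L}V^*(r)$. Since $a=L+1$,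
\[
\int_B(1+\rho)^{-a}\,dx\le\Big(1+\sum_{i\ge0}2^{-i(L+1)}2^{(i+1)L}\Big)V^*(r)=(1+2^{L+1})V^*(r).
\]
Take $\varepsilon_j=2^aC_0(1+2^{L+1})\varepsilon_j'$.
\end{proof}

It remains to compare $V^*$ with the main term. It would not suffice to compare with the lower bound $R^{-2A/N}$ of Lemma~\ref{lem:volume}, because nothing so far excludes that $V$, and with it $V^*\ge V$, is much larger. We need $V^*\le CV$. For the polydiscs of Section~\ref{sec:quadric}, $\psi(R)=\pi^nR^{L/2-n}$ for large $R$ is increasing and unbounded, so $V^*(r)=V(r)$ for large $r$. In general we do not study the asymptotics of $V$. Corollary~\ref{cor:criterion} needs only a sequence of scales, and we take scales at which $\psi$ is close to a record value.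

\begin{lemma}\label{lem:scales}
There is a sequence $R_\nu\to\infty$ such that $V(r)\ge V(R_\nu)$ and $V^*(r)\le2^{L/N+1}V(R_\nu)$ for all $r\in[R_\nu/2,R_\nu]$.
\end{lemma}

\begin{proof}
Let $\psi^*(R)=\sup_{0<R'\le R}\psi(R')$. It is finite because $V$ is bounded, and it tends to infinity because $\psi(R)\ge c_1R^{(L-2A)/N}$ for large $R$ by Lemma~\ref{lem:volume} and $L>2A$. Given $S>0$, choose $S'\ge S$ with $\psi^*(S')>2\psi^*(S)$, and then $R\le S'$ with $\psi(R)>\frac12\psi^*(S')$. Then $\psi(R)>\psi^*(S)$, which forces $R>S$, and $\psi(R)\ge\frac12\psi^*(R)$. So there are $R_\nu\to\infty$ with $\psi^*(R_\nu)\le2\psi(R_\nu)$. For $r\in[R_\nu/2,R_\nu]$,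
\[
V^*(r)=r^{-L/N}\psi^*(r)\le2^{L/N}R_\nu^{-L/N}\cdot2\psi(R_\nu)=2^{L/N+1}V(R_\nu),
\]
and $V(r)\ge V(R_\nu)$ because $V$ is nonincreasing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $E$ and $k$ as above. Choose $j$ with $2^{L/N+1}\varepsilon_j\le c_0/2$. Let $K=\{(P,0)\}\times\operatorname{supp}\Psi_j$. The function $F$ vanishes on $K$, and by \eqref{eq:alphaF} Corollary~\ref{cor:criterion} provides an open set $U\supseteq K$. Since $\operatorname{supp}\Psi_j$ is compact, $U$ contains $U_1\times U_2\times\operatorname{supp}\Psi_j$ for some neighborhoods $U_1\subseteq B$ of $P$ and $U_2$ of $0\in\mathbf C$. Choose $\varphi\in C_c^\infty(U_1)$ and $\chi\in C_c^\infty(U_2)$ with values in $[0,1]$, equal to $1$ near $P$ and near $0$. Then $\Phi=\varphi\chi\Psi_j\in C_c^\infty(U)$ and $I_\Phi=J_{\Psi_j}$. By Lemmas~\ref{lem:lower}, \ref{lem:approx}, \ref{lem:scales} and~\ref{lem:volume}, for $\nu$ large and $r=|\mu|\in[R_\nu/2,R_\nu]$,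
\[
\operatorname{Re}I_\Phi(\mu)\ge r^{-2/(kN)}\big(c_0V(r)-\varepsilon_jV^*(r)\big)\ge\frac{c_0}2R_\nu^{-2/(kN)}V(R_\nu)\ge\frac{c_0c_1}2\,R_\nu^{-2(A+1/k)/N}.
\]
Corollary~\ref{cor:criterion} gives $\alpha\le(A+\frac1k)/N$. This holds for every $k\ge1$, so \eqref{eq:goal} holds, and Lemma~\ref{lem:center} completes the proof.
\end{proof}

\section{The bound is attained}\label{sec:sharp}

For Theorem~\ref{thm:B} we need a lower bound for the minimal exponent of a general element of $\mathfrak c$. A log resolution of $\mathfrak c$ also resolves such an element, and the following result turns this into a bound in which the strict transform, the divisor responsible for $\operatorname{lct}_P(f)\le1$, does not appear.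

\begin{theorem}[{\cite[Corollary~D]{MP}}]\label{thm:resolution}
Let $D$ be a reduced divisor on $X$, and let $\sigma\colon X'\to X$ be a log resolution of $(X,D)$ that is an isomorphism over $X\smallsetminus D$ and for which the strict transform $\widetilde D$ is smooth. If $\sigma^*D=\widetilde D+\sum_ia_iE_i$ and $K_{X'/X}=\sum_ik_iE_i$ with $E_i$ exceptional, then $\widetilde\alpha_Q(D)\ge\min_i\frac{k_i+1}{a_i}$ for all $Q\in D$.
\end{theorem}

Here $\widetilde\alpha_Q(D)$ is the minimal exponent at $Q$ of a local equation of $D$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]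
\emph{Upper bound.} Write $f_j=g_jh_j$ with $g_j,h_j\in\mathfrak m_P$. Let $0\ne f=\sum_ju_jf_j$ with $u_j\in\mathcal O_{X,P}$; after shrinking $X$ the $u_j$ are regular. Theorem~\ref{thm:A}, applied to $f=\sum_j(u_jg_j)h_j$, gives $\widetilde\alpha_P(f)\le\operatorname{lct}_P\big((u_jf_j)_j\big)\le\operatorname{lct}_P(\mathfrak c)$.

\emph{Lower bound for general $\lambda$.} This part does not use the product structure. Let $\sigma\colon X'\to X$ be a log resolution of $\mathfrak c$ that is an isomorphism over the complement of the zero set $V(\mathfrak c)$. Write $\mathfrak c\mathcal O_{X'}=\mathcal O_{X'}(-G)$ with $G=\sum_ia_iE_i$ and all $a_i>0$, and let $A_i=A_{E_i}$. The support of $G$ is $\sigma^{-1}(V(\mathfrak c))$, so every exceptional divisor is one of the $E_i$. After shrinking $X$ we have $P\in\sigma(E_i)$ for all $i$, hence $\operatorname{lct}_P(\mathfrak c)=\min_iA_i/a_i$.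

The functions $\sigma^*f_j$ generate $\mathcal O_{X'}(-G)$, so they span a base-point-free linear system on $X'$, and its restriction to every intersection of components $E_i$ is base-point-free as well. By Bertini's theorem, a general member of such a system on a smooth complex variety is smooth, possibly empty. We apply this to $X'$ and to the finitely many connected components of these intersections. For general $\lambda$ the function $f=\sum_j\lambda_jf_j$ is nonzero and
\[
\sigma^*\operatorname{div}(f)=H+\sum_ia_iE_i,
\]
where $H$ is smooth, contains no $E_i$, and meets each intersection of the $E_i$ in a smooth divisor or not at all. Thus $H+\sum_iE_i$ has simple normal crossings and $\sigma$ is a log resolution of $(f)$. The components of $H$ are not exceptional, so they have log discrepancy $1$.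

Suppose first that $\operatorname{lct}_P(\mathfrak c)\le1$. The threshold $\operatorname{lct}_P(f)$ is the minimum of the ratios $A_i/a_i$ and, if $P\in\sigma(H)$, of the ratio $1$ given by $H$. In both cases it equals $\operatorname{lct}_P(\mathfrak c)$, and \eqref{eq:lct-min} gives $\widetilde\alpha_P(f)\ge\operatorname{lct}_P(f)=\operatorname{lct}_P(\mathfrak c)$.

Suppose now that $\operatorname{lct}_P(\mathfrak c)>1$. A nonexceptional $E_i$ would have $A_i/a_i=1/a_i\le1$, so the $E_i$ are exactly the exceptional divisors. Hence $D=\operatorname{div}(f)$ has strict transform $H$; in particular $D$ is reduced, and $P\in D$ because $f(P)=0$. Since $V(\mathfrak c)\subseteq D$, the morphism $\sigma$ is an isomorphism over $X\smallsetminus D$. Theorem~\ref{thm:resolution}, with $k_i+1=A_i$, gives $\widetilde\alpha_P(f)\ge\min_iA_i/a_i=\operatorname{lct}_P(\mathfrak c)$.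

Together with the upper bound, this gives $\widetilde\alpha_P(f)=\operatorname{lct}_P(\mathfrak c)$ for general $\lambda$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mus}
M.~Musta\c{t}\u{a}, \emph{On some invariants of hypersurface singularities}, arXiv:2603.15579 (2026).

\bibitem{MP}
M.~Musta\c{t}\u{a} and M.~Popa, \emph{Hodge ideals for $\mathbf Q$-divisors, $V$-filtration, and minimal exponent}, Forum Math. Sigma \textbf{8} (2020), e19.

\end{thebibliography}
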